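
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{A polynomial upper bound for universal labelings of graphs}


\begin{abstract}
A universal labeling of a graph assigns positive integers to its edges so that, in every orientation, any two adjacent vertices receive different sums of incoming labels. Ahadi, Dehghan and Saghafian asked whether the least possible largest label is bounded by a polynomial in the maximum degree $\Delta$. We show that it is: an explicit labeling uses labels at most $8000\,\Delta^{15}$ if $\Delta\ge1$. The idea is to place the vertices at integer points by means of a coloring, and to attach to each edge a polynomial of degree four that is nonnegative and vanishes exactly at the two ends of the edge. We lower the exponent to $9+o(1)$, and we prove that every graph of minimum degree $\delta\ge 1$ needs a label of size at least $\delta^{3/2}/100$.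
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $G$ be a finite simple graph whose edges are labeled by positive integers. When the edges of $G$ are oriented, every vertex has an \emph{in-sum}, the sum of the labels of the edges pointing into it. The labeling is \emph{universal} if in every orientation of $G$ any two adjacent vertices have different in-sums. The \emph{universal labeling number} $\overrightarrow{\chi_u}(G)$ is the least $k$ such that $G$ has a universal labeling with labels from $\{1,\dots,k\}$. A single labeling thus has to serve all orientations at once, and $\overrightarrow{\chi_u}(G)$ measures how large the labels must be.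

Since orientations are arbitrary, they can be removed from the definition. Write $E(u)$ for the set of edges at a vertex $u$, and $\ell(A)=\sum_{a\in A}\ell(a)$ for a set $A$ of edges. A \emph{conflict} of a labeling $\ell$ consists of an ordered pair $(u,v)$ of adjacent vertices, joined by the edge $e=uv$, and of sets $A\subseteq E(u)\setminus\{e\}$ and $B\subseteq E(v)\setminus\{e\}$ with
\begin{equation}\label{eq:conflict}
\ell(A)=\ell(e)+\ell(B).
\end{equation}

\begin{lemma}\label{lem:conflict}
A labeling of the edges by positive integers is universal if and only if it has no conflict.
\end{lemma}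

\begin{proof}
Suppose that in some orientation the adjacent vertices $u,v$ have equal in-sums, named so that $e=uv$ points to $v$. Let $A$ and $B$ be the sets of edges other than $e$ that enter $u$ and $v$, respectively. The in-sums are $\ell(A)$ and $\ell(e)+\ell(B)$, so \eqref{eq:conflict} holds. Conversely, let a conflict be given. Since $G$ is simple, $E(u)\setminus\{e\}$ and $E(v)\setminus\{e\}$ are disjoint. Hence we may orient $e$ toward $v$, let exactly the edges of $A$ among $E(u)\setminus\{e\}$ enter $u$, let exactly the edges of $B$ among $E(v)\setminus\{e\}$ enter $v$, and orient the remaining edges arbitrarily. Then $u$ and $v$ have equal in-sums.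
\end{proof}

In particular, in a universal labeling two distinct edges $e=uv$ and $a=uw$ with a common end have different labels; otherwise $A=\{a\}$, $B=\emptyset$ is a conflict.

Consider a star with $n$ edges. At a leaf there is no edge besides $e$, so a conflict can only have $u$ at the center, $B=\emptyset$ and $\ell(A)=\ell(e)$. The labels $n,n+1,\dots,2n-1$ avoid this, because they are distinct and any two of them add up to more than $2n-1$. So a star with maximum degree $\Delta=n$ needs labels only up to $2\Delta-1$.

Write $\Delta=\Delta(G)$ for the maximum degree. It is known that
\[
2\Delta-2\le \overrightarrow{\chi_u}(G)\le 2^{\Delta},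
\]
and both bounds are short. For the lower bound, let $m$ be the largest label at a vertex of degree $\Delta\ge 1$. The other $\Delta-1$ labels there are distinct elements of $\{1,\dots,m-1\}$, and no two of them add up to $m$. So at most one of them lies in each of the $\lfloor m/2\rfloor$ classes $\{x,m-x\}$. Hence $\Delta-1\le m/2$. For the upper bound, take a proper edge coloring $c$ with colors $1,\dots,\Delta+1$, which exists since $\chi'(G)\le\Delta+1$, and put $\ell(e)=2^{c(e)-1}$. In a conflict, each of the sets $A$ and $B\cup\{e\}$ consists of edges with a common end, hence of different colors. Uniqueness of binary expansions shows that the same colors occur in both sets. So some $a\in A$ has the color of $e$, although $a$ and $e$ meet at $u$.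

The lower bound uses only conflicts with $B=\emptyset$ and $|A|\le 2$, a tiny part of the condition. The upper bound, on the other hand, achieves more than is required: it makes all subset sums at a vertex distinct. For $d$ positive integers this alone forces a largest element of at least $(2^d-1)/d$, since there are $2^d-1$ distinct positive sums and each is at most $d$ times the maximum. But if two disjoint sets of at least two edges at the \emph{same} vertex have equal sums, this is not by itself a conflict. A conflict compares a sum at $u$ with a sum at $v$ that includes the edge $uv$, and so one may hope to do much better than $2^\Delta$. Ahadi, Dehghan and Saghafian \cite{ADS} ask: \emph{is there a polynomial function $f$ such that $\overrightarrow{\chi_u}(G)\le f(\Delta(G))$ for every graph $G$?}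

\subsection{Results}

The answer is yes.

\begin{theorem}\label{thm:main}
If $\Delta=\Delta(G)\ge 1$, then
\[
\overrightarrow{\chi_u}(G)\le 125\,\Delta^3(\Delta^2+1)^6\le 8000\,\Delta^{15}.
\]
In particular $f(x)=8000x^{15}+1$ has the required property; the summand $1$ covers edgeless graphs.
\end{theorem}

The labeling is explicit and can be computed in polynomial time. A variant of it lowers the exponent.

\begin{theorem}\label{thm:nine}
If $\Delta=\Delta(G)\ge 1$, then for every integer $t\ge 1$
\[
\overrightarrow{\chi_u}(G)\le 125\cdot 17^6\cdot 16^{\,t-1}\,\Delta^{9+6/t}.
\]
In particular, for $\Delta\ge 2$,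
\[
\overrightarrow{\chi_u}(G)\le 125\cdot 17^6\,\Delta^{9}\,2^{10\sqrt{\log_2\Delta}}=\Delta^{9+o(1)}.
\]
\end{theorem}

A lower bound in terms of $\Delta$ alone cannot be better than linear, because of stars. The minimum degree $\delta(G)$ behaves differently.

\begin{theorem}\label{thm:lower}
If $\delta(G)\ge 1$, then $\overrightarrow{\chi_u}(G)\ge \delta(G)^{3/2}/100$.
\end{theorem}

A universal labeling of $G$ restricts to a universal labeling of every subgraph, since a conflict in the subgraph is a conflict in $G$. So in Theorem~\ref{thm:lower} one may replace $\delta(G)$ by the degeneracy $\max_{H\subseteq G}\delta(H)$. Every $d$-regular graph with $d\ge1$ needs a label of size at least $d^{3/2}/100$. Applied to complete graphs, this shows that every $f$ with the required property satisfies $f(d)\ge d^{3/2}/100$ for all integers $d\ge1$. The optimal exponent of a polynomial bound therefore lies between $3/2$ and $9$, up to $o(1)$ at the top; we do not determine it.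

Section~\ref{sec:poly} contains the main idea, which attaches vectors of dimension four to the edges. Section~\ref{sec:encode} turns the vectors into integers and proves Theorem~\ref{thm:main}. Section~\ref{sec:repeat} proves Theorem~\ref{thm:nine} by using fewer colors, and Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}.

\section{Nonnegative polynomials that vanish at the ends of an edge}\label{sec:poly}

\subsection{What we are looking for}

It is convenient first to let the labels be vectors $x_e$ of nonnegative integers instead of integers, and to forbid the relation
\begin{equation}\label{eq:vector}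
\sum_{a\in A}x_a=x_e+\sum_{b\in B}x_b
\end{equation}
for $e=uv$, $A\subseteq E(u)\setminus\{e\}$ and $B\subseteq E(v)\setminus\{e\}$. If the vectors have bounded dimension and entries polynomial in $\Delta$, they can afterwards be written as digits of integers that are also polynomial in $\Delta$. (The binary labeling above is of this kind, with unit vectors in dimension $\Delta+1$; the growing dimension makes it exponential.)

If $A=B=\emptyset$, then \eqref{eq:vector} reads $0=x_e$, and it suffices that $x_e\ne0$. Otherwise the two sides of \eqref{eq:vector} are certainly different if some linear functional separates them. So for each edge $e=uv$ we would like a functional that is positive on the vectors of all other edges at $u$, negative on those of all other edges at $v$, and zero on $x_e$. We need such a functional for every edge, and all of them must work with the same vectors.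

Suppose for a moment that every vertex $v$ came with a functional $f_v$ that is nonnegative on all the vectors and vanishes exactly on those of the edges at $v$. Then $f_v-f_u$ would be what we want. On an edge at $u$ other than $e$ it equals $f_v>0$, on an edge at $v$ other than $e$ it equals $-f_u<0$, and on $e$ it is $0$. Functionals like these exist if the vertices are distinct points on the line: represent the edge joining the points $i$ and $j$ by the polynomial $(z-i)^2(z-j)^2$, and let $f_i$ be evaluation at $z=i$. The polynomial is nonnegative and vanishes exactly at the two ends of the edge. Evaluation is linear in the coefficients, and there are only five of them whatever $\Delta$ is. (For a polynomial that is nonnegative on all of $\mathbb{R}$ and vanishes exactly at two points, four is the least possible degree, since each of its zeros has even multiplicity.)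

Distinct points for all vertices would make the coefficients depend on the order of $G$. But the argument looks only at vertices near $e$, so the points may be the colors of a vertex coloring with few colors.

\begin{example}\label{ex:path}
Take the path with vertices $w,u,v,w'$ in this order and give them the points $1,2,3,1$. The edges $a=wu$, $e=uv$, $b=vw'$ are represented by
\[
F_a=(z-1)^2(z-2)^2,\qquad F_e=(z-2)^2(z-3)^2,\qquad F_b=(z-3)^2(z-1)^2 .
\]
The functional $F\mapsto F(3)-F(2)$ takes the values
\[
F_a(3)-F_a(2)=4-0=4,\qquad F_e(3)-F_e(2)=0,\qquad F_b(3)-F_b(2)=0-1=-1 .
\]
Suppose that \eqref{eq:vector}, with these polynomials in place of the vectors, holds for $e$ with $A\subseteq\{a\}$ and $B\subseteq\{b\}$. The functional is at least $0$ on the left and at most $0$ on the right. Hence $A=B=\emptyset$, and \eqref{eq:vector} reads $0=F_e$, which is false. If $u$ had more neighbors, at points $k\ne 2,3$, each would contribute $(3-2)^2(3-k)^2>0$ on the left; more neighbors of $v$, at points $k\ne2,3$, would contribute negative terms on the right. So the same argument works for any degrees.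
\end{example}

\subsection{The separating functionals}

For distinct positive integers $i,j$ write $s=i+j$ and $p=ij$. Then
\[
F_{ij}(z)=(z-i)^2(z-j)^2=(z^2-sz+p)^2=z^4-2s\,z^3+(s^2+2p)\,z^2-2sp\,z+p^2 .
\]
Only differences of values will be used, so the constant coefficient is irrelevant. Dropping it, and removing the fixed factors $1,-2,1,-2$ from the others, we obtain the positive vector
\[
x_{ij}=(1,\;s,\;s^2+2p,\;sp)\in\mathbb{Z}_{>0}^4 .
\]
The difference of the values at $j$ and at $i$ is then given by the linear functional
\[
\varphi_{ij}(y)=(j^4-i^4)\,y_1-2(j^3-i^3)\,y_2+(j^2-i^2)\,y_3-2(j-i)\,y_4 ,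
\]
that is, for all distinct positive integers $a,b$,
\begin{equation}\label{eq:phi}
\varphi_{ij}(x_{ab})=F_{ab}(j)-F_{ab}(i).
\end{equation}

\begin{lemma}\label{lem:signs}
Let $i\ne j$ and $k$ be positive integers. Then $\varphi_{ij}(x_{ij})=0$. If $k\ne i$, then $\varphi_{ij}(x_{ik})\ge 0$, with equality if and only if $k=j$. If $k\neq j$, then $\varphi_{ij}(x_{jk})\le 0$, with equality if and only if $k=i$.
\end{lemma}

\begin{proof}
As $F_{ij}(i)=F_{ij}(j)=F_{ik}(i)=F_{jk}(j)=0$, equation \eqref{eq:phi} gives $\varphi_{ij}(x_{ij})=0$, $\varphi_{ij}(x_{ik})=F_{ik}(j)=(j-i)^2(j-k)^2$ and $\varphi_{ij}(x_{jk})=-F_{jk}(i)=-(i-j)^2(i-k)^2$.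
\end{proof}

The next lemma is the combinatorial form in which we use this. It allows each edge a positive multiplier, which will be $1$ in Section~\ref{sec:encode} and is needed in Section~\ref{sec:repeat}.

\begin{lemma}\label{lem:sep}
Let $c$ be a proper coloring of the vertices of $G$ by positive integers, let $\alpha_f$ be a positive integer for each edge $f$, and put $x_f=\alpha_f\,x_{c(y)c(z)}$ for $f=yz$. Suppose that \eqref{eq:vector} holds for an edge $e=uv$ and sets $A\subseteq E(u)\setminus\{e\}$, $B\subseteq E(v)\setminus\{e\}$. Then every edge of $A\cup B$ joins a vertex of color $c(u)$ to a vertex of color $c(v)$.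
\end{lemma}

\begin{proof}
Put $i=c(u)$ and $j=c(v)$. Since $c$ is proper, $i\ne j$, and we apply $\varphi_{ij}$ to \eqref{eq:vector}. An edge $a=uw$ in $A$ has $c(w)\ne i$, so $\varphi_{ij}(x_a)=\alpha_a\varphi_{ij}(x_{i\,c(w)})\ge 0$ by Lemma~\ref{lem:signs}, with equality only if $c(w)=j$. An edge $b=vw$ in $B$ has $c(w)\ne j$, so $\varphi_{ij}(x_b)\le 0$, with equality only if $c(w)=i$. Finally $\varphi_{ij}(x_e)=0$. So $\varphi_{ij}$ is at least $0$ on the left side of \eqref{eq:vector} and at most $0$ on the right side. Hence all terms vanish, and the conditions for equality give the claim.
\end{proof}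

\section{From vectors to integers}\label{sec:encode}

Suppose the colors are at most $N$ and the multipliers at most $R$. Then $s\le 2N$ and $p\le N^2$ for each pair of colors, so the entries of the vector of an edge are at most $R$, $2RN$, $6RN^2$ and $2RN^3$. A conflict involves sums of at most $\Delta$ such vectors. So we use the entries as digits in a mixed-radix system whose radices exceed $\Delta$ times the largest possible entries; then no carries occur.

\begin{lemma}\label{lem:encode}
Let $\Delta,N,R\ge 1$ be integers, and let $D$ be the set of $y\in\mathbb{Z}_{>0}^4$ with
\[
y_1\le R,\qquad y_2\le 2RN,\qquad y_3\le 6RN^2,\qquad y_4\le 2RN^3 .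
\]
There is a linear map $\Psi:\mathbb{Z}^4\to\mathbb{Z}$ with the following properties.
\begin{enumerate}
\item[(i)] $1\le \Psi(y)\le 125\,\Delta^3N^6R^4$ for every $y\in D$.
\item[(ii)] If $y$ and $y'$ are (possibly empty) sums of at most $\Delta$ elements of $D$ each, and $\Psi(y)=\Psi(y')$, then $y=y'$.
\end{enumerate}
\end{lemma}

\begin{proof}
Put
\[
M_2=2\Delta RN+1,\qquad M_3=6\Delta RN^2+1,\qquad M_4=2\Delta RN^3+1,
\]
\[
\Psi(y)=y_4+M_4\bigl(y_3+M_3(y_2+M_2y_1)\bigr).
\]

(i) The lower bound is clear, since all coefficients and entries are positive integers. For the upper bound,
\[
2RN+M_2R\le 2RN+2\Delta R^2N+R\le 5\Delta R^2N,\qquad M_3\le 7\Delta RN^2,\qquad M_4\le 3\Delta RN^3 .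
\]
Hence for $y\in D$
\[
y_3+M_3(y_2+M_2y_1)\le 6RN^2+7\Delta RN^2\cdot 5\Delta R^2N\le 41\,\Delta^2R^3N^3,
\]
\[
\Psi(y)\le 2RN^3+3\Delta RN^3\cdot 41\,\Delta^2R^3N^3\le 125\,\Delta^3N^6R^4 .
\]

(ii) For $r=2,3,4$ the $r$th entries of $y$ and $y'$ lie in $[0,M_r)$. Reducing $\Psi(y)=\Psi(y')$ modulo $M_4$ gives $y_4=y_4'$. Subtract this entry, divide by $M_4$, and reduce modulo $M_3$ to get $y_3=y_3'$. In the same way $y_2=y_2'$, and then $y_1=y_1'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A vertex has at most $\Delta+\Delta(\Delta-1)=\Delta^2$ other vertices within distance $2$. So with $N=\Delta^2+1$ a greedy coloring gives $c:V\to\{1,\dots,N\}$ in which any two distinct vertices at distance at most $2$ have different colors. For $e=uv$ put $x_e=x_{c(u)c(v)}$ and $\ell(e)=\Psi(x_e)$, where $\Psi$ is the map of Lemma~\ref{lem:encode} for $R=1$. By part (i) the labels are positive integers of size at most $125\Delta^3N^6$. Since $N\le 2\Delta^2$, this is at most $125\cdot 64\,\Delta^{15}=8000\,\Delta^{15}$.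

Suppose there is a conflict $\ell(A)=\ell(e)+\ell(B)$ at $e=uv$. Since $\Psi$ is linear, it takes the same value on the two sides of \eqref{eq:vector}, and these are sums of at most $\Delta$ vectors of $D$. So \eqref{eq:vector} holds by part (ii). Lemma~\ref{lem:sep} shows that every $a=uw\in A$ has $c(w)=c(v)$. But $w$ and $v$ are distinct neighbors of $u$, hence at distance at most $2$, so this is impossible and $A=\emptyset$. The left side of \eqref{eq:vector} is then $0$, whereas the first entry of the right side is positive. This contradiction shows that there is no conflict, and $\ell$ is universal by Lemma~\ref{lem:conflict}.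
\end{proof}

\begin{remark}
Let $G^2$ be the graph on the vertices of $G$ in which two vertices are adjacent if their distance in $G$ is $1$ or $2$. The proof works with any proper coloring of $G^2$, so $\overrightarrow{\chi_u}(G)\le 125\,\Delta^3\chi(G^2)^6$ if $\Delta\ge1$. For example, $\overrightarrow{\chi_u}(K_n)=O(n^9)$.
\end{remark}

\begin{remark}\label{rem:needed}
A merely proper coloring would not suffice for this labeling. If two neighbors $v,w$ of $u$ have the same color, then $uv$ and $uw$ have the same vector, hence the same label, and $A=\{uw\}$, $B=\emptyset$ is a conflict at $(u,v)$.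
\end{remark}

\section{Letting colors repeat}\label{sec:repeat}

The bound $125\,\Delta^3N^6$ depends strongly on the number $N$ of colors. Requiring different colors on all neighbors of a vertex led us to $N\approx\Delta^2$. If instead a color may appear up to $t$ times in a neighborhood, about $\Delta^{1+1/t}$ colors suffice, as we shall see. The obstacle is the one in Remark~\ref{rem:needed}: several edges at a vertex now have the same pair of colors. But Lemma~\ref{lem:sep} still confines a conflict to the edges of a \emph{single} color pair, and these form a graph of maximum degree at most $t$. On this graph the exponential binary labeling from the introduction is cheap, as long as $t$ is small. We use it for the multipliers.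

We need K\H{o}nig's theorem: a bipartite graph of maximum degree at most $t$ has a proper edge coloring with $t$ colors.

\begin{proposition}\label{prop:repeat}
Let $\Delta=\Delta(G)\ge1$, let $t\ge 1$ be an integer, and let $c:V\to\{1,\dots,N\}$ be a proper coloring of $G$ in which every color appears at most $t$ times in every neighborhood. Then $\overrightarrow{\chi_u}(G)\le 125\,\Delta^3N^6\,16^{\,t-1}$.
\end{proposition}

\begin{proof}
For colors $i\ne j$ let $H_{ij}$ be the subgraph formed by the edges that join color $i$ to color $j$. It is bipartite, its maximum degree is at most $t$, and each edge of $G$ lies in exactly one of these subgraphs (where $H_{ij}=H_{ji}$). By K\H{o}nig's theorem $H_{ij}$ has a proper edge coloring with colors $1,\dots,t$. Together these define $\gamma:E\to\{1,\dots,t\}$, which is proper on each $H_{ij}$ (though in general not on $G$). For $e=uv$ let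
\[
\alpha_e=2^{\gamma(e)-1}\le R:=2^{t-1},\qquad x_e=\alpha_e\,x_{c(u)c(v)},\qquad \ell(e)=\Psi(x_e),
\]
with $\Psi$ from Lemma~\ref{lem:encode}. The labels are positive and at most $125\,\Delta^3N^6R^4=125\,\Delta^3N^6\,16^{\,t-1}$.

Suppose there is a conflict at $e=uv$. As in the proof of Theorem~\ref{thm:main}, Lemma~\ref{lem:encode}(ii) gives \eqref{eq:vector}, and Lemma~\ref{lem:sep} shows that all edges of $A\cup B\cup\{e\}$ lie in $H_{ij}$ with $i=c(u)$, $j=c(v)$. The first entry of \eqref{eq:vector} reads
\[
\sum_{a\in A}2^{\gamma(a)-1}=2^{\gamma(e)-1}+\sum_{b\in B}2^{\gamma(b)-1}.
\]
Since $\gamma$ is proper on $H_{ij}$, the edges of $A$, which meet at $u$, have distinct values of $\gamma$, and so have the edges of $B\cup\{e\}$, which meet at $v$. By uniqueness of binary expansions some $a\in A$ has $\gamma(a)=\gamma(e)$. But $a$ and $e$ are distinct edges of $H_{ij}$ that meet at $u$, a contradiction.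
\end{proof}

For $t=1$ the hypothesis describes exactly the proper colorings of $G^2$. To find colorings for larger $t$ we color at random and use the Lov\'asz Local Lemma in its asymmetric form (Erd\H{o}s--Lov\'asz; Spencer). Let $\mathcal{A}$ be a finite family of events, and for each $\mathcal{X}\in\mathcal{A}$ let $D(\mathcal{X})\subseteq \mathcal{A}\setminus\{\mathcal X\}$ be such that $\mathcal{X}$ is mutually independent of all events of $\mathcal A$ outside $D(\mathcal{X})\cup\{\mathcal{X}\}$. If there are weights $\omega(\mathcal{X})\in[0,1)$ with
\[
\Pr(\mathcal{X})\le \omega(\mathcal{X})\prod_{\mathcal{Y}\in D(\mathcal{X})}\bigl(1-\omega(\mathcal{Y})\bigr)\qquad\text{for all }\mathcal{X}\in\mathcal{A},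
\]
then with positive probability no event of $\mathcal{A}$ occurs.

\begin{proof}[Proof of Theorem~\ref{thm:nine}]
Let $N=\lceil 16\Delta^{1+1/t}\rceil\le 17\Delta^{1+1/t}$. Color the vertices independently and uniformly from $\{1,\dots,N\}$. There are two kinds of bad events:
\begin{itemize}
\item $\mathcal{E}_{yz}$, for each edge $yz$: $c(y)=c(z)$. Its probability is $1/N$.
\item $\mathcal{F}_S$, for each set $S$ of $t+1$ vertices with a common neighbor: all of $S$ has one color. Its probability is $N^{-t}$.
\end{itemize}
If no bad event occurs, then $c$ satisfies the hypothesis of Proposition~\ref{prop:repeat}.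

Each event is determined by the colors on its vertex set ($\{y,z\}$ or $S$), so it is mutually independent of all events on vertex sets disjoint from its own. Accordingly, let $D(\mathcal X)$ consist of the other events whose vertex sets meet that of $\mathcal X$. A given vertex lies in the vertex sets of at most $\Delta$ events of the first kind. It lies in those of at most $\Delta\binom{\Delta-1}{t}\le \Delta^{t+1}/t!$ events of the second kind: choose the common neighbor, then the other $t$ vertices among its remaining neighbors.

Give the events $\mathcal{E}_{yz}$ the weight $2/N$ and the events $\mathcal{F}_S$ the weight $(2/N)^t$. Since $N\ge 16$, all weights are at most $1/8$. On $[0,\frac12]$ we have $1-\omega\ge 4^{-\omega}$, because $4^{-\omega}$ is convex and equality holds at both ends. So it suffices to bound sums of weights. For an event on $m$ vertices, the weights of the events whose vertex sets meet its own sum to at most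
\[
m\left(\frac{2\Delta}{N}+\frac{\Delta^{t+1}}{t!}\Bigl(\frac 2N\Bigr)^{t}\right)\le m\left(\frac18+\frac{1}{8^{t}}\right)\le\frac m4,
\]
where we used $2/N\le \frac18\Delta^{-1-1/t}$. Hence the product in the Local Lemma is at least $4^{-m/4}=2^{-m/2}$.
\begin{itemize}
\item For $\mathcal{E}_{yz}$ we have $m=2$, and $\frac2N\cdot 2^{-1}=\frac1N$.
\item For $\mathcal{F}_S$ we have $m=t+1$ and $2^{-(t+1)/2}\ge 2^{-t}$, and $\bigl(\frac2N\bigr)^t\, 2^{-t}=N^{-t}$.
\end{itemize}
So a coloring as in Proposition~\ref{prop:repeat} exists, and it gives
\[
\overrightarrow{\chi_u}(G)\le 125\,\Delta^3\bigl(17\Delta^{1+1/t}\bigr)^6\,16^{\,t-1}=125\cdot17^6\cdot16^{\,t-1}\,\Delta^{9+6/t}.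
\]
For $\Delta\ge2$ put $L=\log_2\Delta\ge 1$ and $t=\lceil\sqrt{L}\,\rceil$. Then $16^{t-1}\le 2^{4\sqrt L}$ and $\Delta^{6/t}=2^{6L/t}\le 2^{6\sqrt L}$, which gives the second bound.
\end{proof}

Proposition~\ref{prop:repeat} cannot yield an exponent below $9$. Indeed, a vertex of degree $\Delta$ sees at least $\Delta/t$ colors, so $N\ge\Delta/t$, and the bound in the proposition is at least $125\,\Delta^9\cdot 16^{\,t-1}t^{-6}$. Here $16^{\,t-1}t^{-6}$ equals $1$ for $t=1$ and $\frac14$ for $t=2$, and it increases with $t$ from $t=2$ on.

\section{The lower bound}\label{sec:lower}

\subsection{The idea}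

Suppose the labels are at most $k$. In a universal labeling two edges with a common end have different labels, so the edges at a vertex may be identified with their labels. We must find a conflict when $k$ is small: an edge $e=uv$ such that a subset sum of the other labels at $u$ equals $\ell(e)$ plus a subset sum of the other labels at $v$.

The sums at $v$ are easy to handle. Adding the labels one at a time gives partial sums that climb from $0$ in steps of at most $k$. They cannot jump over an interval of $k$ consecutive integers. So it is enough that the sums at $u$ fill such an interval, at a height that the partial sums at $v$ reach. To fill an interval we choose disjoint pairs of labels at $u$ and take one element of each pair. Every switch from the lower to the upper element raises the sum by the gap of the pair.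

\begin{example}
Let $k=32$, and let the labels at $u$ be $17,18,\dots,32$. At $u$ alone there is no problem: two of these labels sum to at least $35$, so none of them is a sum of others, and on a star this labeling is universal. Consider the pairs
\[
(24,25),\quad(27,28),\quad(20,22),\quad(19,23),\quad(18,26),\quad(17,32)
\]
with gaps $1,1,2,4,8,15$. Each gap after the first is at most the sum $1,2,4,8,16$ of those before it, so the sums of subsets of the gaps are all the integers from $0$ to $31$. The lower elements sum to $125$. Hence by choosing one element from each pair we obtain every integer in $[125,156]$. The label $21$ is not used; let it belong to $e=uv$. If $v$ has labels from $\{1,\dots,32\}$ whose sum is at least that at $u$, namely $392$, then the partial sums of the labels of $v$ other than $21$ rise from $0$ to at least $371$. The first one that is at least $125-21=104$ is at most $103+32=135=156-21$. Adding $21$ to it gives an integer in $[125,156]$, and we have a conflict.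
\end{example}

Three difficulties remain in general. First, if the labels at $u$ are all even, say, then no interval of integers can be filled. We therefore work modulo a common gap $g$ and fill only the multiples of $g$, up to a shift. Then $k$ is replaced by $gk$ in the argument above, since the sums at $v$ have to be multiples of $g$ as well. Second, the partial sums at $v$ have to climb high enough; we ensure this by choosing $u$ with the smallest total of labels. Third, the total of the gaps must exceed $gk$. With $d$ labels in $\{1,\dots,k\}$ we shall be able to use gaps up to about $gd$. Cutting $\{1,\dots,k\}$ into intervals of that length, and each into its $g$ residue classes, produces about $k/d$ cells with about $d^2/k$ labels each on average. Pairing the labels within a cell gives gaps of about $g\cdot d^2/k$, hence a total gap of about $g\,d^3/k$. This exceeds $gk$ when $k^2$ is small compared with $d^3$, and this is the source of the exponent $3/2$.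

\subsection{Two facts on subset sums}

Let $g\ge1$ be an integer. Families of integers may contain repetitions.

\medskip\noindent\textbf{Zero-sum fact.} \emph{Any $g$ integers contain a nonempty subfamily with sum divisible by $g$. Hence every finite family of integers has a subfamily with sum divisible by $g$ that omits at most $g-1$ members.}

\smallskip\noindent Indeed, among the $g+1$ sums of the first $0,1,\dots,g$ integers two are congruent modulo $g$, and their difference is the sum of a block. For the second statement take a subfamily of maximum size with sum divisible by $g$. If it omitted $g$ members, it could be enlarged by the first statement.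

\medskip\noindent\textbf{Covering fact.} \emph{Suppose a family of positive multiples of $g$ has total $\lambda$, and its subset sums are all the multiples of $g$ in $[0,\lambda]$. If $\mu\le\lambda$ is a positive multiple of $g$, then after adding $\mu$ to the family the subset sums are all the multiples of $g$ in $[0,\lambda+\mu]$.}

\smallskip\noindent Indeed, without $\mu$ we obtain the multiples in $[0,\lambda]$ and with $\mu$ those in $[\mu,\lambda+\mu]$, and $\mu\le\lambda$.

\subsection{Proof of Theorem~\ref{thm:lower}}

Let $\ell$ be a universal labeling with labels in $\{1,\dots,k\}$. For a vertex $w$ let $L_w$ be the set of labels at $w$; as noted, it has $\deg w$ elements. Let $\sigma(w)$ be the sum of the elements of $L_w$. Choose $u$ with $\sigma(u)$ minimum, and let $X=L_u$ and $d=|X|=\deg u\ge\delta(G)$. We show that $k\ge d^{3/2}/100$. Since $X\subseteq\{1,\dots,k\}$, we have $k\ge d$, which is enough if $d\le 10^4$. So let $d>10^4$ and suppose, for contradiction, that $k<d^{3/2}/100$. Then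
\begin{equation}\label{eq:small}
k^2\le 10^{-4}d^3,\qquad \frac{6k}{d}\le 0.06\sqrt d\le 0.0006\,d .
\end{equation}

For a pair $x<y$ of elements of $X$ we call $x$ its \emph{lower} element, $y$ its \emph{upper} element and $y-x$ its \emph{gap}. We construct three collections $Q_1,Q_2,Q_3$ of pairs, all of them disjoint. The pairs in $Q_1$ have one common gap $g$, those in $Q_2$ enlarge the range of subset sums to about $gd$, and those in $Q_3$ enlarge it to more than $gk$. In each collection we discard fewer than $g$ pairs to make the sum of the lower elements divisible by $g$.

\medskip\noindent\textbf{Step 1: many pairs with the same gap.}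
Order $X$ and pair consecutive elements. This gives $\lfloor d/2\rfloor$ disjoint pairs with total gap less than $k$. Therefore fewer than $d/6$ of them have gap exceeding $6k/d$. So at least $(d-1)/2-d/6\ge d/6$ pairs have a gap in the range from $1$ to $6k/d$. By pigeonhole some integer $g\le 6k/d$ is the gap of at least $T:=\lceil d^2/(36k)\rceil$ of these pairs. Let $P_1$ consist of $T$ pairs with gap $g$. From \eqref{eq:small} and $k<d^{3/2}/100$,
\[
T\ge \tfrac{100}{36}\sqrt d\ge 2.4\sqrt d\ge 40g,\qquad\text{and}\qquad T\le \tfrac{d}{36}+1\le 0.03\,d
\]
because $k\ge d>10^4$. By the zero-sum fact, applied to the lower elements, there is $Q_1\subseteq P_1$ whose lower elements have sum divisible by $g$, with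
\[
T_1:=|Q_1|\ge T-g\ge\tfrac{39}{40}\,T\ge\frac{d^2}{40k}.
\]

\medskip\noindent\textbf{Step 2: subset sums up to about $gd$.}
Let $X'$ be the set of elements of $X$ not in a pair of $P_1$, so that $|X'|\ge0.94\,d$. In each residue class modulo $g$ pair consecutive elements of $X'$, leaving at most one element of each class unpaired. By \eqref{eq:small} this gives at least $(|X'|-g)/2\ge 0.46\,d$ pairs. Their gaps are positive multiples of $g$. The total gap is at most $k$ in each class, hence at most $gk$ altogether. So the number of pairs with gap exceeding $gT_1$ is less than
\[
\frac{gk}{gT_1}=\frac{k}{T_1}\le\frac{40k^2}{d^2}\le 0.004\,d .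
\]
We may therefore choose a collection $P_2$ of $\lceil d/8\rceil$ of these pairs with gaps at most $gT_1$. By the zero-sum fact there is $Q_2\subseteq P_2$ whose lower elements have sum divisible by $g$, with $|Q_2|\ge d/8-g\ge d/10$.

The subset sums of the $T_1$ gaps of $Q_1$ are the multiples of $g$ in $[0,gT_1]$. The gaps of $Q_2$ are multiples of $g$ in $[g,gT_1]$. By the covering fact, used once for each of them, the subset sums of the gaps of $Q_1\cup Q_2$ are all the multiples of $g$ from $0$ to their total, and this total is at least $gd/10$.

\medskip\noindent\textbf{Step 3: subset sums beyond $gk$.}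
Let $X''$ be the set of elements of $X'$ not in a pair of $P_2$. Then $|X''|\ge 0.94\,d-2(d/8+1)\ge 0.68\,d$. Choose $Z\subseteq X''$ with $|Z|=\lceil d/2\rceil$; the rest of $X''$ is kept for Step~4. By the covering fact we may now use gaps up to
\[
h:=gd/10 .
\]
Divide $(0,k]$ into at most $k/h+1$ half-open intervals of length at most $h$, and each interval into its residue classes modulo $g$. The number $M$ of cells obtained satisfies
\[
M\le g\Bigl(\frac kh+1\Bigr)=\frac{10k}{d}+g\le\frac{16k}{d}\le 0.002\,d .
\]
In a cell containing the elements $z_1<\dots<z_m$ of $Z$, pair $z_r$ with $z_{r+\lfloor m/2\rfloor}$ for $1\le r\le\lfloor m/2\rfloor$. The gap of such a pair is a multiple of $g$ less than $h$. It is at least $g\lfloor m/2\rfloor$, since distinct elements of the cell differ by at least $g$. Let $P_3$ be the collection of all these pairs, over all cells. Summing over the cells, $\sum\lfloor m/2\rfloor\ge(|Z|-M)/2\ge 0.24\,d$. By the Cauchy--Schwarz inequality the total gap of $P_3$ is at least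
\[
g\sum\lfloor m/2\rfloor^2\ge g\,\frac{\bigl(\sum\lfloor m/2\rfloor\bigr)^2}{M}\ge g\,\frac{(0.24\,d)^2}{16k/d}=0.0036\,\frac{g\,d^3}{k}\ge 36\,gk ,
\]
where the last step is $d^3\ge 10^4k^2$. By the zero-sum fact there is $Q_3\subseteq P_3$ whose lower elements have sum divisible by $g$ and which omits at most $g-1$ pairs of $P_3$. The gap lost in this way is at most $gh=g\cdot gd/10\le 0.6\,gk$, as $gd\le 6k$.

Let $Q=Q_1\cup Q_2\cup Q_3$. It is a collection of disjoint pairs. Let $\sigma_0$ be the sum of all its lower elements and $\Gamma$ the sum of all its gaps. Then
\[
\sigma_0\equiv 0\pmod g,\qquad \Gamma\ge 35\,gk,\qquad \sigma_0\le\tfrac12\sigma(u),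
\]
the last because the lower elements make up at most half of the sum of all elements in the pairs. The gaps of $Q_3$ are less than $h$, and the total gap of $Q_1\cup Q_2$ is at least $h$. So by the covering fact \emph{the subset sums of the gaps of $Q$ are exactly the multiples of $g$ in $[0,\Gamma]$.}

\medskip\noindent\textbf{Step 4: the conflict.}
The set $X''\setminus Z$ has at least $0.68\,d-d/2-1>g$ elements. So it contains distinct $x_0,x_1$ with $x_0\equiv x_1\pmod g$. Let $e=uv$ be the edge at $u$ with label $x_0$. We shall put $x_1$ into $A$, so that it cancels the residue of $x_0$.

From $L_v\setminus\{x_0\}$ remove, as long as at least $g$ elements remain, a nonempty subset of size at most $g$ with sum divisible by $g$; one exists by the zero-sum fact. This yields disjoint blocks $B_1,\dots,B_q\subseteq L_v\setminus\{x_0\}$ and leaves at most $g-1$ elements. Let $\tau_j$ be the sum of the elements of $B_1\cup\dots\cup B_j$. Then $\tau_0=0$, all $\tau_j$ are multiples of $g$, we have $\tau_j-\tau_{j-1}\le gk$, and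
\[
\tau_q\ge\sigma(v)-x_0-(g-1)k\ge\sigma(v)-gk\ge\sigma(u)-gk .
\]
The last inequality is the only place where the minimality of $\sigma(u)$ is used.

Let $S=\sigma_0+x_1-x_0$, a multiple of $g$. Choosing one element from each pair of $Q$ and adding $x_1-x_0$, we obtain every multiple of $g$ in $[S,S+\Gamma]$. We claim that some $\tau_j$ lies in this interval. Since $X$ consists of $d$ distinct positive integers, $\sigma(u)\ge d^2/2$. By \eqref{eq:small},
\[
(g+1)k\le 2gk\le\frac{12k^2}{d}\le 0.0012\,d^2\le\frac{d^2}{4}\le\tfrac12\sigma(u),
\]
and therefore
\[
S\le\tfrac12\sigma(u)+k\le\sigma(u)-gk\le\tau_q .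
\]
Let $j$ be the least index with $\tau_j\ge S$. If $j=0$, then $\tau_j=0\le -k+35\,gk\le S+\Gamma$. If $j>0$, then $\tau_j\le\tau_{j-1}+gk<S+gk\le S+\Gamma$. This proves the claim.

So $\tau_j-S$ is a multiple of $g$ in $[0,\Gamma]$, and hence the sum of the gaps of the pairs in some $I\subseteq Q$. Let $A$ consist of $x_1$, the upper elements of the pairs in $I$ and the lower elements of the pairs in $Q\setminus I$, and let $B=B_1\cup\dots\cup B_j$. The elements $x_0,x_1$ lie in $X''\setminus Z$, so they belong to no pair of $Q$. Hence $A\subseteq L_u\setminus\{x_0\}$ and $x_1$ is counted only once. Also $B\subseteq L_v\setminus\{x_0\}$. Finally,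
\[
\sum_{x\in A}x=x_1+\sigma_0+(\tau_j-S)=x_0+\tau_j=\ell(e)+\sum_{y\in B}y .
\]
This is a conflict at $(u,v)$, which contradicts Lemma~\ref{lem:conflict}. \qed

\begin{thebibliography}{1}
\bibitem{ADS}
Arash Ahadi, Ali Dehghan and Morteza Saghafian,
\emph{Is there any polynomial upper bound for the universal labeling of graphs?},
arXiv:1701.06685 (2017).
\end{thebibliography}

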